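\title{Incremental Maximization with Competitive Ratio $1+\sqrt{2}$}

\begin{abstract}
In incremental maximization one orders the elements of a ground set so that, for every $k$, the first $k$ elements are nearly as valuable as the best set of $k$ elements. For monotone and accountable objective functions a ratio of $\varphi+1\approx 2.618$ is always achievable, where $\varphi$ is the golden ratio, and this ratio was conjectured to be best possible. We disprove the conjecture by showing that the deterministic competitive ratio is at most $1+\sqrt2\approx 2.414$. The order concatenates near-optimal sets whose sizes are taken from a grid adapted to the instance, skipping grid points when the instance allows it. We also show that $1+\sqrt2$ is exactly the threshold of this scheme.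
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Suppose that a structure is built one element at a time, that nothing can be removed, and that we do not know when construction will stop. We would like the partial structure to be good at every stage. The best structures of different sizes need not be nested, so some loss is unavoidable, and the question is how much.

An instance of \emph{incremental maximization} consists of a countable set $U$ and a function $f\colon 2^U\to\mathbb{R}_{\ge0}$ that is
\begin{itemize}
\item \emph{monotone}: $f(X)\le f(Y)$ whenever $X\subseteq Y$, and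
\item \emph{accountable}: every non-empty $X\subseteq U$ contains an element $e$ with $f(X\setminus\{e\})\ge f(X)-f(X)/|X|$.
\end{itemize}
Accountability says that some element carries at most an average share of the value. Examples include weighted matching, weighted set packing, monotone submodular maximization and (multi-dimensional) knapsack. For instance, let $f(X)$ be the largest weight of a matching inside the edge set $X$. If an optimal matching misses an edge of $X$, that edge can be removed at no loss; otherwise $X$ is itself the optimal matching, and its lightest edge weighs at most $f(X)/|X|$.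

For every positive integer $k\le|U|$ let
\[
\mathrm{Opt}(k)=\sup\{f(X): X\subseteq U,\ |X|=k\},
\]
which is assumed to be finite. A \emph{solution} is an order $(e_1,e_2,\dots)$ of all elements of $U$, and it is \emph{$\alpha$-competitive} if
\[
\mathrm{Opt}(k)\le\alpha\, f(\{e_1,\dots,e_k\})\qquad\text{for all positive integers }k\le|U|.
\]
A deterministic algorithm is a map that assigns a solution to each instance; no computational restriction is imposed. It is $\alpha$-competitive if all its solutions are, and its competitive ratio is the infimum of all such $\alpha\ge1$. The \emph{deterministic competitive ratio} of the problem is the infimum of the competitive ratios of all deterministic algorithms.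

If $U$ is finite and $f$ is additive, sorting by decreasing value is $1$-competitive. Three elements already force a loss. Let $U=\{a,b,b'\}$ and $f(X)=\max\{|X\cap\{a\}|,\ |X\cap\{b,b'\}|/\sqrt2\}$; this function is monotone and accountable by Lemma~\ref{lem:realize} below, and $\mathrm{Opt}(1)=1$, $\mathrm{Opt}(2)=\sqrt2$. An order that starts with $a$ has value $1$ at $k=2$, and any other order has value $1/\sqrt2$ at $k=1$, so no order is better than $\sqrt2$-competitive. Without accountability no ratio is possible: on the same set let $f(X)=T\geq 1$ if $\{b,b'\}\subseteq X$, and otherwise $f(X)=|X\cap\{a\}|$. An order with finite ratio must start with $a$, and then it has value $1$ at $k=2$, where $\mathrm{Opt}(2)=T$.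

Let $\varphi=\frac12(1+\sqrt5)$ be the golden ratio. Bernstein et al.\ gave a deterministic algorithm that is $(\varphi+1)$-competitive on every instance, and lower bounds of $2.18$ and of $2.246$ on the deterministic competitive ratio are known. The conjecture that we address, taken from Disser, Klimm, Schewior and Weckbecker~\cite{DKSW}, is that the deterministic competitive ratio equals $\varphi+1\approx2.618$. It is false.

\begin{theorem}\label{thm:main}
For every instance and every $\varepsilon>0$ there is a $(1+\sqrt2+\varepsilon)$-competitive order of $U$. If $U$ is finite, there is a $(1+\sqrt2)$-competitive order. Hence the deterministic competitive ratio of incremental maximization with monotone and accountable objectives is at most $1+\sqrt2\approx2.4142$, which is smaller than $\varphi+1$.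
\end{theorem}

With the known lower bound, the ratio lies in $[2.246,\,1+\sqrt2]$; we do not determine its exact value.

Section~\ref{sec:profile} extracts what is needed from the two hypotheses on $f$. Section~\ref{sec:schedules} reduces the construction of a $\rho$-competitive order to a problem about numerical sequences, the existence of a complete $\rho$-schedule, and states Theorem~\ref{thm:threshold}: such schedules always exist exactly when $\rho\ge1+\sqrt2$. Section~\ref{sec:idea} explains where the constant comes from, and Sections~\ref{sec:exist} and~\ref{sec:sharp} prove the two halves of Theorem~\ref{thm:threshold}.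

\section{The profile of an instance}\label{sec:profile}

We write $V(k)=\mathrm{Opt}(k)$ for $1\le k\le |U|$ and call $V$ the \emph{profile} of the instance.

\begin{lemma}\label{lem:profile}
\begin{enumerate}
\item[(a)] $V(k)$ is nondecreasing in $k$.
\item[(b)] $V(k)/k$ is nonincreasing in $k$.
\item[(c)] Every finite set $X\subseteq U$ with $|X|=c$ can be ordered so that, for each $j\le c$, its first $j$ elements have value at least $\frac jc f(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $k<|U|$, every $k$-element set extends to a $(k+1)$-element set, whose value is not smaller because $f$ is monotone.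

(b) If $|X|=k+1$, accountability gives $e\in X$ with $V(k)\ge f(X\setminus\{e\})\ge\frac{k}{k+1}f(X)$. Take the supremum over $X$.

(c) Put $X_c=X$. Given $X_j$ with $|X_j|=j\ge2$, accountability gives $X_{j-1}\subseteq X_j$ with $|X_{j-1}|=j-1$ and $f(X_{j-1})/(j-1)\ge f(X_j)/j$. Hence $f(X_j)/j\ge f(X)/c$ for all $1\le j\le c$. List the elements in the reverse order of their removal, so that the first $j$ of them form $X_j$.
\end{proof}

An order as in (c) is called a \emph{proportional order} of $X$. Parts (b) and (c) are the only places where accountability is used. Properties (a) and (b) are also all that can be said about a profile in general, as the next lemma shows.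

\begin{lemma}\label{lem:realize}
Let $W\colon\{1,\dots,K\}\to\mathbb{R}_{>0}$ be nondecreasing with $d_k=W(k)/k$ nonincreasing. Let $R_1,\dots,R_K$ be disjoint sets with $|R_k|=k$, let $U=\bigcup_kR_k$, and let $f(X)=\max_k d_k|X\cap R_k|$. Then $f$ is monotone and accountable, $\mathrm{Opt}(k)=W(k)$ for $k\le K$, and $\mathrm{Opt}(k)=W(K)$ for $K<k\le|U|$.
\end{lemma}

\begin{proof}
Each term $d_k|X\cap R_k|$ is monotone in $X$, hence so is $f$. Let $X\ne\emptyset$ and let $k$ attain the maximum in $f(X)$. If $X\not\subseteq R_k$, removing an element of $X\setminus R_k$ loses nothing. If $X\subseteq R_k$, then $f(X)=d_k|X|$ and removing any element loses $d_k=f(X)/|X|$.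

Let $|X|=k\le K$. For $j\le k$ we have $d_j|X\cap R_j|\le W(j)\le W(k)$, and for $j\ge k$ we have $d_j|X\cap R_j|\le d_kk=W(k)$. The set $R_k$ has value $W(k)$. For $k>K$ every term is at most $W(j)\le W(K)$, and any $k$-element superset of $R_K$ attains this value.
\end{proof}

In these instances optimal sets of different sizes do not help one another at all. An argument that covers every instance therefore cannot count on more than the best value found inside a single optimal set, and this is all that our analysis will use.

If $V(1)=0$, then $V\equiv0$ by Lemma~\ref{lem:profile}(b), and every order is $1$-competitive. From now on we assume $V(1)>0$ and put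
\[
h(k)=\frac{k}{V(k)}.
\]
This is the \emph{price}, in elements per unit of value, of an optimal set of size $k$. It is positive and nondecreasing. The first $j$ elements of an optimal $k$-element set in proportional order have value at least $j/h(k)$.

\section{Schedules}\label{sec:schedules}

The natural way to build an order is to choose sizes $s_1<s_2<\cdots$ and to concatenate optimal sets of these sizes, each in proportional order. We call these sets \emph{blocks}. If a block of size $s$ is completed at time $C$ and the next block has size $s'$, then at a time $k$ with $C\le k\le C+s'$ the value is at least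
\begin{equation}\label{eq:guarantee}
\max\Bigl\{V(s),\ \frac{k-C}{h(s')}\Bigr\}.
\end{equation}

\subsection*{Sizes that grow by a fixed factor}

The following heuristic computation, which is not used later, shows why $\varphi+1=\varphi^2$ is the answer one would guess. Treat sizes as real numbers and take blocks of sizes $\dots,\delta^{-1},1,\delta,\dots$ for a fixed $\delta>1$, so that the block of size $1$ is completed at time $C=\delta/(\delta-1)$.

For $\delta=\varphi^2$ we have $C=\varphi$. At times $k\le\varphi^2$ the completed block suffices, since $V(k)\le kV(1)\le\varphi^2V(1)$. At times $k\ge\varphi^2=\delta$ the partial block suffices, since $(k-\varphi)/h(\delta)\ge(1-1/\varphi)\,k/h(k)=V(k)/\varphi^2$. So this factor loses at most $\varphi^2$.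

No fixed factor does better. Take $V(k)=\min\{k,\varphi^2\}$ and the time $k=\varphi^2$, which is less than $4\le\delta^2/(\delta-1)=C+\delta$. The guarantee \eqref{eq:guarantee} is at most $\max\{1,(\varphi^2-C)\varphi^2/\delta\}$, and this equals $1$ because
\[
\delta+\varphi^2C=1+\varphi^2+(\delta-1)+\frac{\varphi^2}{\delta-1}\ \ge\ 1+\varphi^2+2\varphi=(\varphi+1)^2=\varphi^4 .
\]
This profile punishes a choice of sizes that ignores $V$. The sizes below are read off from $V$.

\subsection*{The grid and the feasibility condition}

Fix a target ratio $\rho>1$. A completed block of size $s$ keeps the order $\rho$-competitive until the first time at which $V$ exceeds $\rho V(s)$. These deadlines define the \emph{$\rho$-grid}: let $c_0=1$ and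
\[
c_{n+1}=\min\{k\le|U|:\ V(k)>\rho V(c_n)\},
\]
if such a $k$ exists. If none exists, the grid ends and the index $n$ is called \emph{terminal}. Put $V_n=V(c_n)$ and $h_n=h(c_n)$, so that $c_n=h_nV_n$. Since $V$ is nondecreasing, $c_{n+1}>c_n$, and therefore
\begin{equation}\label{eq:grid}
V_{n+1}>\rho V_n,\qquad h_{n+1}\ge h_n,\qquad c_{n+1}>\rho c_n ,
\end{equation}
the third inequality being the product of the first two.

We take block sizes from the grid. Suppose that a block of size $c_n$ is completed at time $C$ and the next block has size $c_m$ with $m>n$. At the deadline $k=c_{n+1}$ the completed block no longer suffices, and the second term of \eqref{eq:guarantee} must take over: we need $(c_{n+1}-C)/h_m\ge V_{n+1}/\rho=c_{n+1}/(\rho h_{n+1})$. This is condition \eqref{eq:F} below. Likewise the first block, of size $c_m$, must satisfy $1/h_m\ge V(1)/\rho=1/(\rho h_0)$ at time $1$.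

\begin{definition}\label{def:schedule}
A \emph{$\rho$-schedule} is a finite or infinite sequence of grid indices $n_1<n_2<\cdots$ with $h_{n_1}\le\rho h_0$ such that, with $C(i)=c_{n_1}+\dots+c_{n_i}$, every consecutive pair satisfies
\begin{equation}\label{eq:F}
h_{n_{i+1}}\le\rho\,h_{n_i+1}\Bigl(1-\frac{C(i)}{c_{n_i+1}}\Bigr).\tag{F}
\end{equation}
The schedule is \emph{complete} if it is infinite, or finite with terminal last index.
\end{definition}

Note the two different subscripts: $n_{i+1}$ is the next index of the schedule, and $n_i+1$ is the next index of the grid. The next lemma shows that meeting the deadlines is enough.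

\begin{lemma}\label{lem:order}
If a complete $\rho$-schedule exists, then for every $\varepsilon>0$ there is a $(\rho+\varepsilon)$-competitive order of $U$. If $U$ is finite, there is a $\rho$-competitive order.
\end{lemma}

\begin{proof}
Let $\eta\in(0,1)$, and let $\eta=0$ if $U$ is finite, in which case the suprema $V(k)$ are attained. Choose sets $X_i$ with $|X_i|=c_{n_i}$ and $f(X_i)\ge(1-\eta)V_{n_i}$. Let $L$ be the list obtained by concatenating $X_1,X_2,\dots$, each in proportional order; an element may occur in $L$ several times. Let $g(k)$ be the value of the set of the first $k$ entries of $L$, or of all entries if $L$ has fewer than $k$. We claim that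
\begin{equation}\label{eq:claim}
V(k)\le\frac{\rho}{1-\eta}\,g(k)\qquad\text{for all }1\le k\le|U|.
\end{equation}

If $k<C(1)$, the first $k$ entries lie in $X_1$, so $g(k)\ge(1-\eta)k/h_{n_1}\ge(1-\eta)k/(\rho h_0)$, and $k/h_0\ge k/h(k)=V(k)$.

Now let $k\ge C(i)$, and $k<C(i+1)$ if $n_{i+1}$ exists. By monotonicity $g(k)\ge f(X_i)\ge(1-\eta)V_{n_i}$. If $n_i$ is terminal or $k<c_{n_i+1}$, then $V(k)\le\rho V_{n_i}$ by the definition of the grid, and \eqref{eq:claim} follows. Otherwise $n_i$ is not terminal, so $n_{i+1}$ exists because the schedule is complete, and $k\ge q:=c_{n_i+1}$. The first $k$ entries of $L$ include the first $k-C(i)$ elements of $X_{i+1}$, so $g(k)\ge(1-\eta)(k-C(i))/h_{n_{i+1}}$. From $k\ge q$ we get $k-C(i)\ge k(1-C(i)/q)$, and then \eqref{eq:F} and $h(q)\le h(k)$ give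
\[
\rho\,\frac{k-C(i)}{h_{n_{i+1}}}\ \ge\ \frac{\rho\,k\,(1-C(i)/q)}{h_{n_{i+1}}}\ \ge\ \frac{k}{h(q)}\ \ge\ \frac{k}{h(k)}=V(k).
\]
This proves \eqref{eq:claim}. It remains to turn $L$ into an order in which every element of $U$ occurs exactly once.

If the schedule is finite, keep only the first occurrence of each element in $L$ and append the remaining elements of $U$ in any order. The first $k$ elements of this order include the first $k$ entries of $L$, so by monotonicity and \eqref{eq:claim} the order is $\rho/(1-\eta)$-competitive. If $U$ is finite, then the grid and the schedule are finite, and $\eta=0$ gives ratio $\rho$. If $U$ is infinite, take $\eta$ small.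

If the schedule is infinite, $L$ has no end and need not exhaust $U$, so the remaining elements are interspersed. Fix a positive integer $s$ and an enumeration $u_1,u_2,\dots$ of $U$. Insert $u_t$ after the $(ts)$-th entry of $L$, for $t=1,2,\dots$, and then keep only first occurrences. Every element of $U$ occurs. The first $k$ elements include the first $j=k-\lfloor k/(s+1)\rfloor$ entries of $L$, and $\max\{1,\frac{s}{s+1}k\}\le j\le k$. By \eqref{eq:claim} and Lemma~\ref{lem:profile}(b) their value is at least
\[
\frac{1-\eta}{\rho}V(j)\ \ge\ \frac{1-\eta}{\rho}\cdot\frac jk\,V(k)\ \ge\ \frac{1-\eta}{\rho}\cdot\frac{s}{s+1}\,V(k).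
\]
Take $\eta$ small and $s$ large, so that $\rho(s+1)/((1-\eta)s)\le\rho+\varepsilon$.
\end{proof}

\begin{remark}\label{rem:finite}
Only the values of $f$ on finite sets enter our proofs. When $f(U)$ is a real number, as in the definition of an instance, $V\le f(U)$ and $V_n\ge\rho^nV_0$ force the grid to be finite. We nevertheless treat infinite schedules throughout: it costs a few lines, and the argument then does not depend on the value of $f$ on any infinite set.
\end{remark}

The problem is now about the numbers $c_n$ and $h_n$ alone, and it has an exact answer.

\begin{theorem}\label{thm:threshold}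
\begin{enumerate}
\item[(a)] For every $\rho\ge1+\sqrt2$, every instance with $\mathrm{Opt}(1)>0$ has a complete $\rho$-schedule.
\item[(b)] For every $1<\rho<1+\sqrt2$, some finite instance has no complete $\rho$-schedule.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:threshold}(a)]
If $\mathrm{Opt}(1)=0$, every order is $1$-competitive. Otherwise apply Theorem~\ref{thm:threshold}(a) with $\rho=1+\sqrt2$ and then Lemma~\ref{lem:order}. For each $\varepsilon>0$, assigning such an order to each instance defines a $(1+\sqrt2+\varepsilon)$-competitive algorithm, so the deterministic competitive ratio is at most $1+\sqrt2<2.415<2.618<\varphi+1$.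
\end{proof}

Part (b) concerns this scheme only; it is not a lower bound for incremental maximization. It says that any further improvement must use set sizes off the $\rho$-grid, or a certificate other than \eqref{eq:F}.

\section{Where $1+\sqrt2$ comes from}\label{sec:idea}

We build schedules one index at a time. Condition \eqref{eq:F} depends on the past only through the last index and the total size. A \emph{state} is a pair $(n,C)$ such that some finite $\rho$-schedule starts at index $0$, ends at index $n$ and has total size $C$; since $h_0\le\rho h_0$, the pair $(0,c_0)$ is a state. If $n$ is not terminal, the \emph{load} of the state is $\alpha=C/c_{n+1}$, the fraction of the time up to the next deadline that is already spent. By \eqref{eq:F}, for a grid index $m>n$ the \emph{move} from $(n,C)$ to $(m,C+c_m)$ is allowed, and produces a new state, if and only if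
\begin{equation}\label{eq:move}
h_m\le\rho\,(1-\alpha)\,h_{n+1}.
\end{equation}
The move to $n+1$ is the easiest one; it is allowed if and only if $\alpha\le1-1/\rho$. A state with a larger load admits no move at all.

\begin{example}\label{ex:linear}
Let $\rho=1+\sqrt2$ and $V(k)=k$ for $k\le119$, realized by Lemma~\ref{lem:realize}. The grid is $c_{n+1}=\lfloor\rho c_n\rfloor+1$, that is $1,3,8,20,49,119$, and all prices equal $1$. So a state admits every move if its load is at most $1-1/\rho=2-\sqrt2\approx0.586$, and no move otherwise.

Using every grid point gives the loads $1/3$, $4/8$ and $12/20=0.6$, and the schedule $0,1,2$ is stuck: at time $20$ the completed block has value $8$, any next block has received $8$ elements, and $8\rho<20$. Using every second grid point gives the loads $1/3$, $9/20$ and $58/119$, and the schedule $0,2,4,5$ is complete. One could also jump to the last index at once, but short skips are the ones that survive when prices rise.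

Ignoring rounding, so that $c_n=\rho^n$, the loads of the first strategy tend to $1/(\rho-1)$, and $1/(\rho-1)\le1-1/\rho$ means $\rho^2-3\rho+1\ge0$, that is $\rho\ge\varphi^2$. The loads of the second strategy tend to $\rho/(\rho^2-1)$, which is $1/2$ for $\rho=1+\sqrt2$. Skipping is what beats $\varphi+1$.
\end{example}

A skip from $n$ to $n+2$ is forbidden when the price rises steeply, namely when $h_{n+2}>\rho(1-\alpha)h_{n+1}$. But a steep rise in price postpones the deadline: in that case
\[
c_{n+2}=h_{n+2}V_{n+2}>\rho(1-\alpha)h_{n+1}\cdot\rho V_{n+1}=\rho^2(1-\alpha)\,c_{n+1},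
\]
so after the forced move to $n+1$ the new load $(1+\alpha)c_{n+1}/c_{n+2}$ is less than $G_\rho(\alpha)$, where
\begin{equation}\label{eq:G}
G_\rho(\alpha)=\frac{1+\alpha}{\rho^2(1-\alpha)},\qquad 0\le\alpha<1 .
\end{equation}
A profile that forbids every skip by the smallest margin makes the loads follow the iterates of the increasing map $G_\rho$. Now $G_\rho(\alpha)>\alpha$ is equivalent to $\rho^2\alpha^2-(\rho^2-1)\alpha+1>0$, and the discriminant of this quadratic is
\[
(\rho^2-1)^2-4\rho^2=(\rho^2-2\rho-1)(\rho^2+2\rho-1).
\]
For $\rho>1$ the second factor is positive, and the first is negative exactly when $\rho<1+\sqrt2$. Therefore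
\begin{equation}\label{eq:nofixed}
G_\rho(\alpha)>\alpha\ \text{ for all }\alpha\in[0,1),\qquad\text{if }1<\rho<1+\sqrt2 .
\end{equation}
Below the threshold the loads creep upward until they exceed $1-1/\rho$; Section~\ref{sec:sharp} makes this rigorous. At $\rho=1+\sqrt2$ we have $\rho^2-1=2\rho$, the quadratic is $(\rho\alpha-1)^2$, and $G_\rho$ has the single fixed point $\alpha=1/\rho$. This singles out the loads $\alpha\le1/\rho$ as the ones to maintain.

Forced moves are thus harmless for $\rho\ge1+\sqrt2$. The difficulty is the other case: when a skip is allowed, it need not lead to a load of at most $1/\rho$. In Example~\ref{ex:linear} the loads $9/20$ and $58/119$ exceed $1/\rho\approx0.414$. The proof needs a second regime, in which the load is never small again. There the prices must rise slowly, and then skipping works forever.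

\section{Complete schedules for $\rho\ge1+\sqrt2$}\label{sec:exist}

Throughout this section $\rho\ge1+\sqrt2$, that is $\rho^2-2\rho-1\ge0$. Let $\nu=\rho^2/(\rho^2-1)=\sum_{i\ge0}\rho^{-2i}$. We use
\begin{equation}\label{eq:const}
1+\frac1\rho\le\rho-1,\qquad 2\nu\le\rho,\qquad \frac1\rho\le1-\frac1\rho,\qquad \nu=1+\frac{\nu}{\rho^2}\ge1+\frac1{\rho^2}.
\end{equation}
Each of the first two inequalities is equivalent to $\rho^2-2\rho-1\ge0$ after clearing denominators, the third says $\rho\ge2$, and the identity is $\nu(1-\rho^{-2})=1$.

Call a state $(n,C)$ \emph{good} if $n$ is terminal or $C\le c_{n+1}/\rho$, and \emph{light} if $C\le\nu c_n$. Goodness compares the total with the next grid point and corresponds to the fixed point found above. Lightness compares the total with the last block; by \eqref{eq:grid}, it is what one gets by using every second grid point. Both the move condition and the failure of goodness can be expressed through $C/V_n$, the price actually paid so far for the value $V_n$. A light state has $C/V_n\le\nu h_n$.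

\begin{lemma}\label{lem:two}
Let $(n,C)$ be a state with $n$ not terminal.
\begin{enumerate}
\item[(a)] If $m>n$ is a grid index with $h_m+C/V_n\le\rho h_{n+1}$, then the move to $m$ is allowed.
\item[(b)] If $(n,C)$ is not good, then $h_{n+1}<C/V_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $h_{n+1}/c_{n+1}=1/V_{n+1}$, condition \eqref{eq:move} reads $h_m+\rho C/V_{n+1}\le\rho h_{n+1}$, and $\rho/V_{n+1}<1/V_n$ by \eqref{eq:grid}.

(b) We have $C>c_{n+1}/\rho=h_{n+1}V_{n+1}/\rho>h_{n+1}V_n$.
\end{proof}

A skip from $j$ to $j+2$ needs a bound on $h_{j+2}/h_{j+1}$. The state at $j$ says nothing about this ratio, but a state at $j+1$ that is light and not good does, by part (b). For this reason we follow two interleaved sequences of states, one on even and one on odd indices: each supplies the price bounds that the other needs.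

\begin{lemma}\label{lem:leap}
Let $(j,C_j)$ and $(j+1,C_{j+1})$ be light states, and suppose that $(j+1,C_{j+1})$ is not good. Then $j+2$ is a grid index, the move from $(j,C_j)$ to $j+2$ is allowed, and the resulting state is light.
\end{lemma}

\begin{proof}
The index $j+1$ is not terminal because the state there is not good. By Lemma~\ref{lem:two}(b) and lightness, $h_{j+2}<C_{j+1}/V_{j+1}\le\nu h_{j+1}$. Also $C_j/V_j\le\nu h_j\le\nu h_{j+1}$. Hence $h_{j+2}+C_j/V_j\le2\nu h_{j+1}\le\rho h_{j+1}$, and Lemma~\ref{lem:two}(a) allows the move. The new total is $C_j+c_{j+2}\le\nu c_j+c_{j+2}<(\nu/\rho^2+1)c_{j+2}=\nu c_{j+2}$.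
\end{proof}

To start this mechanism from a good state at index $0$ we need light states at two consecutive indices. The move to index $1$ gives a total of up to $(1+1/\rho)c_1$, and for $\rho=1+\sqrt2$ this is $\sqrt2\,c_1$, more than $\nu c_1=\rho c_1/2$. So the state at index $1$ need not be light, and we aim for the indices $2$ and $3$.

\begin{lemma}\label{lem:step}
Let $(n,C)$ be a good state with $n$ not terminal. Then either some sequence of moves leads from $(n,C)$ to a good state of larger index, or there is an infinite sequence of moves starting from $(n,C)$.
\end{lemma}

\begin{proof}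
To lighten the notation we shift the grid indices so that $n=0$; only the relations \eqref{eq:grid} and $c_j=h_jV_j$ are used, not $c_0=1$. Write $C_0=C$ and $\alpha=C_0/c_1\le1/\rho$. By \eqref{eq:move}, the move from $(0,C_0)$ to a grid index $m$ is allowed if and only if $h_m\le\rho(1-\alpha)h_1$, and
\begin{equation}\label{eq:room}
\rho(1-\alpha)\ge\rho-1 .
\end{equation}
Assume that no good state of positive index can be reached from $(0,C_0)$. We construct reachable states $(j,C_j)$ for all $j\ge1$. None of them is good, so $j+1$ is a grid index each time and Lemma~\ref{lem:two}(b) applies.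

\emph{Index $1$.} Since $\alpha\le1/\rho\le1-1/\rho$, the move $0\to1$ is allowed. It gives $C_1=(1+\alpha)c_1$, so $C_1/V_1=(1+\alpha)h_1$, and Lemma~\ref{lem:two}(b) yields $h_2<(1+\alpha)h_1$.

\emph{Index $2$.} By \eqref{eq:const} and \eqref{eq:room}, $h_2<(1+\frac1\rho)h_1\le(\rho-1)h_1\le\rho(1-\alpha)h_1$, so the move $0\to2$ is allowed. (This is the computation of Section~\ref{sec:idea} read backwards: were the skip forbidden, the state at index $1$ would be good.) It gives $C_2=C_0+c_2$ with $C_0\le c_1/\rho<c_2/\rho^2$, so $C_2<(1+\rho^{-2})c_2\le\nu c_2$ and the state is light. Moreover $C_0/V_2<C_0/(\rho V_1)=\alpha h_1/\rho\le h_1/\rho^2$, so Lemma~\ref{lem:two}(b) yields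
\begin{equation}\label{eq:h3}
h_3<\frac{C_2}{V_2}=h_2+\frac{C_0}{V_2}<h_2+\frac{h_1}{\rho^2}.
\end{equation}

\emph{Index $3$, first case: $h_3\le\rho(1-\alpha)h_1$.} The move $0\to3$ is allowed. It gives $C_3=C_0+c_3$ with $C_0\le c_1/\rho<c_3/\rho^3$, so $C_3<(1+\rho^{-3})c_3\le\nu c_3$ and the state is light.

\emph{Index $3$, second case: $h_3>\rho(1-\alpha)h_1$.} Then $h_3>(\rho-1)h_1$ by \eqref{eq:room}. We move from $(1,C_1)$ to $3$. The state at index $1$ may be heavy, but the large price $h_3$ compensates twice: by \eqref{eq:h3} it forces $h_2$ to be large, which makes room for the move, and it makes $c_3$ large, which makes the new state light. Put $u=1/\rho\le\sqrt2-1$. By Lemma~\ref{lem:two}(a) it suffices to show $h_3+(1+\alpha)h_1\le\rho h_2$. By \eqref{eq:h3} and $\alpha\le u$ the left side is less than $h_2+(1+u+u^2)h_1$, so it suffices to show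
\[
(\rho-1)h_2\ge(1+u+u^2)h_1 .
\]
By \eqref{eq:h3} again, $h_2>h_3-u^2h_1>(\rho-1-u^2)h_1$. Since $\rho-1\ge1+u$,
\[
(\rho-1)(\rho-1-u^2)\ \ge\ (1+u)(1+u-u^2)=1+2u-u^3\ \ge\ 1+u+u^2 ,
\]
where the last inequality is $u(1-u-u^2)\ge0$ and holds because $u<1/2$. So the move is allowed. It gives $C_3=C_1+c_3$ with
\[
C_1\le\Bigl(1+\frac1\rho\Bigr)c_1\le(\rho-1)h_1V_1<h_3V_1<\frac{h_3V_3}{\rho^2}=\frac{c_3}{\rho^2},
\]
so $C_3<(1+\rho^{-2})c_3\le\nu c_3$ and the state is light.

\emph{Indices $j\ge4$.} We have reachable light states at $2$ and $3$. Given reachable light states at $j$ and $j+1$ with $j\ge2$, the state at $j+1$ is not good by assumption, and Lemma~\ref{lem:leap} moves the state at $j$ to a light state at $j+2$. By induction the moves $0\to2\to4\to6\to\cdots$ are all allowed, which is an infinite sequence of moves.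
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
The state $(0,c_0)$ is good, since either $0$ is terminal or $c_1>\rho c_0$ by \eqref{eq:grid}. Apply Lemma~\ref{lem:step} repeatedly to the current good state, extending the schedule by the moves that it provides. Either we reach a terminal index, or the lemma gives an infinite sequence of moves, or we pass through infinitely many good states of increasing index. In the first case the schedule is finite with terminal last index, and in the other two it is infinite.
\end{proof}

The full strength of $\rho\ge1+\sqrt2$ is used through the first inequality of \eqref{eq:const}, at indices $2$ and $3$, and through the second, in Lemma~\ref{lem:leap}. The regime of steep prices and the regime of slowly rising prices give the same threshold.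

\section{No complete schedule below $1+\sqrt2$}\label{sec:sharp}

We construct the profile that forbids every skip by a small margin. Three points need care. Skips must be forbidden strictly, so we use a number $\sigma$ slightly larger than $\rho$. Grid points are integers, so we start the construction at a large grid index $N$, where rounding is absorbed by the gap between $\rho$ and $\sigma$. Finally, no schedule may avoid the index $N$, so the price jumps by the factor $\sigma>\rho$ right after it.

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
Let $1<\rho<1+\sqrt2$. Choose $\gamma\in(0,1)$ with $\sigma:=(1+\gamma)\rho<1+\sqrt2$. By \eqref{eq:nofixed} applied to $\sigma$, and by continuity on a compact interval,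
\[
\delta:=\min\{G_\sigma(\alpha)-\alpha:\ 0\le\alpha\le1-1/\rho\}>0 .
\]

\emph{The profile.} We define integers $c_0<c_1<\cdots$ and a function $V$, and then check that the $c_n$ form its $\rho$-grid. Let $c_0=1$ and $c_{n+1}=\lfloor\rho c_n\rfloor+1$ for $n<N$, where $N$ is chosen with $c_N\ge1/\gamma$, and let $V(k)=k$ for $k\le c_N$. For $n\ge N$, suppose that $V$ is defined up to $c_n$, write $V_n=V(c_n)$ and $h_n=c_n/V_n$, and let a factor $x_{n+1}\ge1$ be given. Put
\[
c_{n+1}=\lfloor\rho x_{n+1}c_n\rfloor+1,\qquad V(k)=\max\Bigl\{V_n,\ \frac{k}{x_{n+1}h_n}\Bigr\}\quad\text{for }c_n<k\le c_{n+1}.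
\]
Thus $V$ stays constant until the price has risen by the factor $x_{n+1}$ and then grows at constant price. On $c_n<k\le c_{n+1}$ the function $V$ is nondecreasing and at least $V_n$, while $V(k)/k=\max\{V_n/k,\,1/(x_{n+1}h_n)\}$ is nonincreasing and at most $1/h_n=V_n/c_n$. So $V$ is nondecreasing and $V(k)/k$ is nonincreasing throughout. Since $c_n=h_nV_n$, we have $k/(x_{n+1}h_n)>\rho V_n$ if and only if $k>\rho x_{n+1}c_n$. Hence $c_{n+1}$ is the least $k$ with $V(k)>\rho V_n$; the same holds for $n<N$, where $V(k)=k$. In particular $V(c_{n+1})=c_{n+1}/(x_{n+1}h_n)$ for $n\ge N$, and since $\gamma c_n\ge1$,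
\begin{equation}\label{eq:sharpgrid}
h_{n+1}=x_{n+1}h_n,\qquad c_{n+1}\le\rho x_{n+1}c_n+1\le\sigma x_{n+1}c_n\qquad(n\ge N).
\end{equation}

\emph{The factors.} Let $x_{N+1}=\sigma$. For $n\ge N$, once $c_{n+1}$ is defined, put
\[
\beta_n=\frac{c_N+c_{N+1}+\dots+c_n}{c_{n+1}}>0 .
\]
If $\beta_n\le1-1/\rho$, set $x_{n+2}=\sigma(1-\beta_n)\ge\sigma/\rho>1$ and continue. Otherwise stop, and put $n^*=n$ and $K=c_{n^*+1}$. While the procedure continues, \eqref{eq:sharpgrid} gives $c_{n+2}\le\sigma^2(1-\beta_n)c_{n+1}$, so
\[
\beta_{n+1}=\frac{(1+\beta_n)c_{n+1}}{c_{n+2}}\ \ge\ G_\sigma(\beta_n)\ \ge\ \beta_n+\delta .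
\]
Hence the procedure stops after finitely many steps, with $n^*\ge N$ and $\beta_{n^*}>1-1/\rho$.

\emph{The instance.} Apply Lemma~\ref{lem:realize} to $V$ on $\{1,\dots,K\}$. The resulting finite instance has $\mathrm{Opt}(k)=V(k)$ for $k\le K$ and $\mathrm{Opt}(k)=V(K)$ for $k>K$. Its $\rho$-grid is $c_0,\dots,c_{n^*+1}$, the index $n^*+1$ is terminal, $h_0=\dots=h_N=1$ and $h_{N+1}=\sigma$.

\emph{No complete schedule.} Suppose that a complete $\rho$-schedule exists. It is finite and ends at $n^*+1>N$. Its first index satisfies $h_{n_1}\le\rho h_0=\rho<h_{N+1}$, so $n_1\le N$. Let $n$ be its last index with $n\le N$, and let $m>N$ be the next one. If $n<N$, then $h_m\ge\sigma>\rho=\rho h_{n+1}$, which violates \eqref{eq:F}. So the schedule contains $N$.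

Suppose that it contains $N,N+1,\dots,n$ for some $n$ with $N\le n\le n^*$. Let $C$ be its total size up to and including $n$, and let $m$ be the index after $n$, which exists because $n$ is not terminal. Then $C/c_{n+1}\ge\beta_n$, so \eqref{eq:F} gives
\begin{equation}\label{eq:forced}
h_m\le\rho(1-\beta_n)\,h_{n+1}.
\end{equation}
If $n<n^*$, then $1-\beta_n\ge1/\rho>0$, and $m\ge n+2$ would give $h_m\ge h_{n+2}=\sigma(1-\beta_n)h_{n+1}>\rho(1-\beta_n)h_{n+1}$, contradicting \eqref{eq:forced}; so $m=n+1$. By induction the schedule contains $N,\dots,n^*$. For $n=n^*$ we have $m=n^*+1$, and \eqref{eq:forced} reads $1\le\rho(1-\beta_{n^*})$, whereas $\rho(1-\beta_{n^*})<1$. This contradiction completes the proof.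
\end{proof}

\begin{thebibliography}{1}

\bibitem{DKSW}
Yann Disser, Max Klimm, Kevin Schewior, and David Weckbecker,
\emph{Incremental Maximization via Continuization},
arXiv:2305.01310 (2023).

\end{thebibliography}
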